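# Pontryagin duals detect Gorenstein flatness over every ring

## 1. Character duals, Gorenstein flat and Gorenstein injective modules, saturated classes

Throughout, $R$ is an associative ring with identity and modules are unitary. We write $R^\circ:=R_R$ for the regular right module and $\mathrm{Inj}$ for the category of injective right $R$-modules; f.g. and f.p. mean finitely generated and finitely presented. Directed posets are nonempty, and directed systems are indexed by sets.

**Definition (character dual).** For a left module $M$ put $M^+=\operatorname{Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$, a right module via $(fr)(m)=f(rm)$. For a right module $X$, likewise, $X^+$ is a left module via $(rf)(x)=f(xr)$.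

For example, over $\mathbb Z$ we have $(\mathbb Z/n)^+\cong\mathbb Z/n$ and $\mathbb Z^+=\mathbb Q/\mathbb Z$. Since $\mathbb Q/\mathbb Z$ is an injective cogenerator of abelian groups, a sequence is exact if and only if its dual is exact; in particular $M^+=0$ forces $M=0$, and the evaluation map $M\to M^{++}$ is injective. For a right module $X$ and a left module $M$, adjunction gives
$$\operatorname{Hom}_R(X,M^+)\cong(X\otimes_RM)^+,\tag{1}$$
and applying this to a projective resolution of $X$ gives
$$\operatorname{Ext}^i_R(X,M^+)\cong\operatorname{Tor}^R_i(X,M)^+\qquad(i\ge0).\tag{2}$$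
Consequently $M$ is flat if and only if $M^+$ is injective.

**Definition (pure monomorphism).** A monomorphism is pure if it stays injective after tensoring with every module on the appropriate side.

For example, $\bigoplus X_i\subseteq\prod X_i$ is pure: the composite $(\bigoplus X_i)\otimes L\to(\prod X_i)\otimes L\to\prod(X_i\otimes L)$ is the inclusion $\bigoplus(X_i\otimes L)\subseteq\prod(X_i\otimes L)$, so the first map is injective. The inclusion $2\mathbb Z\subseteq\mathbb Z$ is not pure, because it becomes zero after tensoring with $\mathbb Z/2$. A monomorphism $X\to Y$ is pure if and only if $Y^+\to X^+$ is a split epimorphism. To see this, say for right modules, note that by adjunction $\operatorname{Hom}(L,Y^+)\to\operatorname{Hom}(L,X^+)$ is the dual of $X\otimes L\to Y\otimes L$ for each left module $L$. If $X\to Y$ is pure, take $L=X^+$ and lift the identity; if $Y^+\to X^+$ splits, the displayed map is onto for all $L$. Moreover $M\to M^{++}$ is always pure: its dual $M^{+++}\to M^+$ is split by the evaluation map of $M^+$.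

**Definition (Gorenstein flat).** A left module $M$ is Gorenstein flat if there is an acyclic complex $F$ of flat left modules such that $I\otimes_RF$ is acyclic for every injective right module $I$, and $M$ is isomorphic to a cycle module of $F$.

**Definition (Gorenstein injective).** A right module $N$ is Gorenstein injective if there is an acyclic complex $E$ of injective right modules such that $\operatorname{Hom}_R(J,E)$ is acyclic for every injective right module $J$, and $N$ is isomorphic to a cycle module of $E$.

Flat modules are Gorenstein flat, through the complex $0\to M\xrightarrow{=}M\to0$; similarly for injectives. For an example that is not flat, take $R=\mathbb Z/4$ and the complex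
$$\cdots\xrightarrow{2}\mathbb Z/4\xrightarrow{2}\mathbb Z/4\xrightarrow{2}\cdots,$$
which is acyclic with all cycle modules $\cong\mathbb Z/2$. Every $\mathbb Z/4$-module is a direct sum of copies of $\mathbb Z/2$ and $\mathbb Z/4$. The module $\mathbb Z/2$ is not injective, since $\mathbb Z/2\to\mathbb Z/4$ does not split, and summands of injectives are injective; so every injective is a direct sum of copies of $\mathbb Z/4$, hence free. (Also $\mathbb Z/4\cong(\mathbb Z/4)^+$ is injective, and then so are its direct sums because $\mathbb Z/4$ is noetherian.) Tensoring the complex with a free module, or applying $\operatorname{Hom}(J,-)$ with $J$ free, keeps it acyclic. So $\mathbb Z/2$ is both Gorenstein flat and Gorenstein injective over $\mathbb Z/4$.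

**Definition (finitary).** A functor is finitary if it preserves directed (equivalently, filtered) colimits.

For example, $-\otimes_RN$ is finitary, and $\operatorname{Hom}(B,-)$ is finitary for $B$ f.p. The functor $\operatorname{Hom}_{\mathbb Z}(\mathbb Z^{(\mathbb N)},-)$ is not: $\mathbb Z^{(\mathbb N)}=\operatorname{colim}\mathbb Z^n$, but the identity of $\mathbb Z^{(\mathbb N)}$ does not factor through any $\mathbb Z^n$.

**Definition (saturated class).** A class $\mathcal V$ of right modules, closed under isomorphism, is saturated if it is closed under directed colimits and, whenever two terms of a short exact sequence lie in $\mathcal V$, so does the third.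

For a class $\mathcal X$ of right modules, let $\mathcal V(\mathcal X)$ be the class of all $V$ for which there are an ordinal $\kappa$ and modules $(V_\alpha)_{\alpha\le\kappa}$ with $V_\kappa=V$ such that each $V_\alpha$

* is isomorphic to a member of $\mathcal X\cup\{R^\circ\}$, or
* is isomorphic to a directed colimit of modules from $\{V_\beta:\beta<\alpha\}$, or
* is isomorphic to a term of a short exact sequence whose other two terms are isomorphic to modules in $\{V_\beta:\beta<\alpha\}$.

Given a set of members of $\mathcal V(\mathcal X)$, concatenate such sequences for them and append one more term; this shows that $\mathcal V(\mathcal X)$ is saturated. By transfinite induction along the sequence, $\mathcal V(\mathcal X)$ is contained in every saturated class containing $\mathcal X\cup\{R^\circ\}$.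

A saturated class containing $R^\circ$ contains $0$ (from $0\to R^\circ\to R^\circ\to0\to0$), finite direct sums of its members (extensions), arbitrary direct sums of its members (directed colimits of finite ones), and hence all free right modules.

As examples, over $\mathbb Z$ we get $\mathcal V(\mathrm{Inj})=$ all modules: it contains $\mathbb Z/n$ by $0\to\mathbb Z\xrightarrow{n}\mathbb Z\to\mathbb Z/n\to0$, so all f.g. groups, so all their directed colimits. Over $\mathbb Z/4$, $\mathcal V(\mathrm{Inj})$ is the class of free modules. Indeed, by the description of modules above, flat, free and injective modules coincide ($\mathbb Z/2$ is not flat, since $2\mathbb Z/4\to\mathbb Z/4$ becomes zero after tensoring with it). This class is closed under directed colimits because flats are, and a short exact sequence with two terms in it splits, so its third term is again in it.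

**Dimension shifting.** Let $\mathcal V$ be saturated with $R^\circ\in\mathcal V$, and suppose $\operatorname{Tor}_1(V,N)=0$ for all $V\in\mathcal V$. Then
$$\operatorname{Tor}_i(V,N)=0\quad\text{for all }V\in\mathcal V,\ i\ge1.\tag{3}$$
For choose $0\to V'\to L\to V\to0$ with $L$ free. Then $L\in\mathcal V$, so $V'\in\mathcal V$, and $\operatorname{Tor}_{i+1}(V,N)\cong\operatorname{Tor}_i(V',N)$; induct on $i$.

## 2. Gorenstein flat $M$ against Gorenstein injective $M^+$

A module is flat exactly when its dual is injective. Does the same hold with "Gorenstein" in front of both words? One half is easy for every ring, and we prove it below. The converse is known to hold when $R$ is right coherent. The general converse is posed as a question in Ioannis Emmanouil, Olympia Talelli, "Total acyclicity of complexes over group algebras", arXiv:2505.10920 (2025): must a module over an arbitrary ring be Gorenstein flat if its dual is Gorenstein injective? The answer is yes. We prove the following statement, with a Tor condition placed between the two properties.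

**Theorem 1.** Let $\mathcal X$ be a class of right $R$-modules containing all injectives. For a left $R$-module $M$ the following are equivalent.

* (i) $M$ is isomorphic to a cycle module of an acyclic complex $F$ of flat left modules with $X\otimes_RF$ acyclic for all $X\in\mathcal X$.
* (ii) $M^+$ is isomorphic to a cycle module of an acyclic complex $J$ of injective right modules with $\operatorname{Hom}_R(X,J)$ acyclic for all $X\in\mathcal X$.
* (iii) $\operatorname{Tor}^R_1(V,M)=0$ for all $V\in\mathcal V(\mathcal X)$.

For $\mathcal X=\mathrm{Inj}$, the equivalence of (i) and (ii) says that, over every ring, $M$ is Gorenstein flat if and only if $M^+$ is Gorenstein injective.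

**Proof of (i)⇒(ii).** Let $F$ be as in (i). Then $F^+$ is an acyclic complex of injectives, and $\operatorname{Hom}_R(X,F^+)\cong(X\otimes_RF)^+$ is acyclic for $X\in\mathcal X$. Dualizing $0\to Z_n\to F_n\to Z_{n-1}\to0$ gives $0\to Z_{n-1}^+\to F_n^+\to Z_n^+\to0$. So the duals of the cycle modules of $F$ are the cycle modules of $F^+$, and $M^+$ is one of them.

Here are two cases of the converse that can be done by hand.

Suppose that quotients of injective right modules are injective (for instance $R=\mathbb Z$). A Gorenstein injective module is a cycle module of an acyclic complex of injectives, so it is a quotient of an injective module, so it is injective. Hence $M^+$ Gorenstein injective means $M^+$ injective, and then $M$ is flat. Over $\mathbb Z$ this agrees with (iii), since $\mathcal V(\mathrm{Inj})$ consists of all modules.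

Over $R=\mathbb Z/4$, every module is a direct sum of copies of $\mathbb Z/2$ and $\mathbb Z/4$, so direct sums of the complex above and of complexes $0\to\mathbb Z/4\xrightarrow{=}\mathbb Z/4\to0$ show that every module is Gorenstein flat. Condition (iii) agrees: $\mathcal V(\mathrm{Inj})$ consists of free modules, so it is no condition at all.

## 3. Dualizing $J$ back, and a ring where this leaves the flat modules

Let $J$ be as in (ii) with $Z^n=\ker(J^n\to J^{n+1})$ and $M^+\cong Z^0$. A projective resolution of $M$ supplies the left half of a complex $F$ as in (i). The difficulty is the right half: $M$ has to be embedded in a flat module. The first attempt is to dualize the epimorphism $J^{-1}\to Z^0\cong M^+$, which gives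
$$M\subseteq M^{++}\subseteq(J^{-1})^+ .$$
If $R$ is right coherent, duals of injective right modules are flat by a textbook theorem, so $M$ has been embedded in a flat module. In general the argument stops exactly here: $(J^{-1})^+$ need not be flat, even when $M$ is free.

**Example.** Let $k$ be a field and $R=k[x_1,x_2,\dots]/(x_ix_j:i,j\ge1)$, a commutative ring with maximal ideal $\mathfrak m=\bigoplus_ikx_i$ and $\mathfrak m^2=0$. Let $M=R^{(\mathbb N)}$, so $M^+=E:=\prod_{\mathbb N}R^+$, and let $J$ be $0\to E\xrightarrow{=}E\to0$ with $J^{-1}=J^0=E$. We claim that $(J^{-1})^+=E^+$ is not flat. The inclusion $\bigoplus_{\mathbb N}R^+\subseteq E$ is pure, so $E^+$ has $W:=(\bigoplus_{\mathbb N}R^+)^+=\prod_{\mathbb N}R^{++}$ as a direct summand. Suppose $W$ is flat. The annihilator of $x_1$ is $\mathfrak m$, so $0\to\mathfrak m\to R\xrightarrow{x_1}R$ is exact, and tensoring with $W$ shows that $\{w\in W:x_1w=0\}=\mathfrak mW$. Let $u\in W$ have as $n$-th coordinate the image of $x_n$ in $R^{++}$. Then $x_1u=0$, so $u=\sum_{i=1}^sm_iw_i$ with $m_i\in\mathfrak m$. The ideal $L$ generated by $m_1,\dots,m_s$ is $\sum km_i$, because $\mathfrak m^2=0$;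 it has finite dimension. The image of $x_n$ lies in $LR^{++}$ for every $n$. Since $R\to R^{++}$ is pure, $R/L\to R^{++}/LR^{++}$ is injective, so $x_n\in L$ for all $n$. This is impossible, as the $x_n$ are linearly independent.

So the flat module must come from somewhere else. Let us isolate what is needed. Write $\mathcal V=\mathcal V(\mathcal X)$. Suppose $\operatorname{Tor}_i(V,N)=0$ for all $V\in\mathcal V$, $i\ge1$. If $\iota:N\to F$ is a monomorphism with $F$ flat such that
$$V\otimes\iota:V\otimes_RN\to V\otimes_RF\ \text{ is injective for all }V\in\mathcal V,\tag{4}$$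
then $\operatorname{Tor}_1(V,F/N)=\ker(V\otimes\iota)=0$, and $F/N$ has the same property as $N$, so that one can repeat.

Now (4) speaks about functors: a natural embedding of $-\otimes N$, on $\mathcal V$, into a functor $-\otimes F$. Flat $F$ correspond to functors that are exact and finitary on all right modules. The plan is therefore to forget modules and to enlarge the functor $-\otimes N$ on injectives, step by step, until it becomes exact, keeping it finitary along the way; only at the end do we read off $F$ as the value at $R^\circ$. The work lies in "keeping it finitary". In the coherent case this is automatic; in general it has to be a part of the induction, and it will be carried by a condition on all derived functors.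

Before that, we pass from (ii) to (iii).

## 4. From an injective complex to Tor-vanishing on $\mathcal V(\mathcal X)$

The purpose of this section is to spread the acyclicity of $\operatorname{Hom}(X,J)$ from $\mathcal X$ to $\mathcal V(\mathcal X)$. The only operation that is not immediate is the directed colimit, since $\operatorname{Hom}(-,J)$ turns colimits into limits. We use two classical lemmas, and recall their short proofs.

**Lemma 2 (Eklof).** Let $K$ be the union of a continuous well-ordered increasing chain of submodules $(K_\beta)$ with $K_0=0$, and let $\operatorname{Ext}^1(K_{\beta+1}/K_\beta,Z)=0$ for all $\beta$. Then $\operatorname{Ext}^1(K,Z)=0$.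

**Proof.** Let $0\to Z\to I\xrightarrow{q}C\to0$ be exact with $I$ injective. Then $\operatorname{Ext}^1(K,Z)=0$ if and only if every $g:K\to C$ lifts along $q$. We construct compatible lifts $h_\beta:K_\beta\to I$ of $g|_{K_\beta}$, taking unions at limits. Given $h_\beta$, extend it to $h':K_{\beta+1}\to I$. The difference $g|_{K_{\beta+1}}-qh'$ vanishes on $K_\beta$, so it is a map $K_{\beta+1}/K_\beta\to C$, which by hypothesis lifts to some $e:K_{\beta+1}/K_\beta\to I$. Put $h_{\beta+1}=h'+e$. $\square$

**Lemma 3 (Iwamura; Adámek–Rosický, *Locally Presentable and Accessible Categories*, 1.6).** An infinite directed poset $\Lambda$ is the union of a well-ordered increasing chain of directed subposets $\Lambda_\alpha$ with $|\Lambda_\alpha|<|\Lambda|$.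

**Proof.** If $\Lambda=\{\lambda_0,\lambda_1,\dots\}$ is countable, let $\Lambda_0=\{\lambda_0\}$ and let $\Lambda_{n+1}$ be $\Lambda_n\cup\{\lambda_{n+1}\}$ together with an upper bound of this finite set; each $\Lambda_n$ has a maximum. If $|\Lambda|=\mu$ is uncountable, choose an upper bound $u(S)$ for every finite $S\subseteq\Lambda$, enumerate $\Lambda=\{\lambda_\beta:\beta<\mu\}$, and for $1\le\alpha<\mu$ let $\Lambda_\alpha$ be the closure of $\{\lambda_\beta:\beta<\alpha\}$ under $u$. It is directed, of cardinality at most $\max(|\alpha|,\aleph_0)<\mu$. $\square$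

Let $J$ be as in (ii), $Z^n=\ker(J^n\to J^{n+1})$ and, after a shift, $M^+\cong Z^0$. Put
$$\mathcal V_J=\{V:\operatorname{Hom}_R(V,J)\text{ is acyclic}\}.$$
Since $J^{\ge n}$ is an injective coresolution of $Z^n$,
$$H^{n+i}\operatorname{Hom}_R(V,J)=\operatorname{Ext}^i_R(V,Z^n)\qquad(i\ge1).\tag{5}$$
So $V\in\mathcal V_J$ if and only if $\operatorname{Ext}^1(V,Z^n)=0$ for all $n$, and then $\operatorname{Ext}^i(V,Z^n)=0$ for all $i\ge1$ and all $n$.

**Lemma 4.** $\mathcal V_J$ is saturated and contains $\mathcal X\cup\{R^\circ\}$.

**Proof.** We have $\mathcal X\subseteq\mathcal V_J$ by assumption, and $R^\circ\in\mathcal V_J$ since $J$ is acyclic.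

**Step 1: the operations other than colimits.** As each $J^n$ is injective, a short exact sequence of modules gives a short exact sequence of complexes $\operatorname{Hom}(-,J)$; if two of these are acyclic, so is the third. The class $\mathcal V_J$ is closed under direct sums, because $\operatorname{Hom}(-,J)$ turns them into products of complexes of abelian groups, and products of acyclic ones are acyclic. By Lemma 2, applied to each $Z^n$, the class is closed under unions of continuous well-ordered chains that start at $0$ and have all factors $K_{\beta+1}/K_\beta$ in $\mathcal V_J$.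

**Step 2: colimits over ordinals.** The purpose is to trade a colimit for a union. We show by induction on the ordinal $\gamma$ that the colimit of any system $(V_\alpha)_{\alpha<\gamma}$ in $\mathcal V_J$ is in $\mathcal V_J$. For $\gamma=0$ the colimit is $0$, and for a successor it is the last term. Let $\gamma$ be a limit ordinal. For $\beta\le\gamma$ put
$$D_\beta=\operatorname{colim}_{\alpha<\beta}V_\alpha,\qquad K_\beta=\ker\Big(\bigoplus_{\alpha<\beta}V_\alpha\to D_\beta\Big),$$
where the map is onto. The $K_\beta$ form an increasing chain inside $\bigoplus_{\alpha<\gamma}V_\alpha$ with $K_0=0$. The chain is continuous: for a limit ordinal $\beta$, both $\bigoplus_{\alpha<\beta}V_\alpha$ and $D_\beta$ are the colimits of the corresponding objects over $\beta'<\beta$, and directed colimits preserve kernels. For $\beta<\gamma$ we have $D_\beta\in\mathcal V_J$ by induction, so $K_\beta\in\mathcal V_J$, as the kernel of an epimorphism between members. Since $\gamma$ is a limit, also $\beta+1<\gamma$, so $K_{\beta+1}\in\mathcal V_J$ and $K_{\beta+1}/K_\beta\in\mathcal V_J$. By Step 1, $K_\gamma=\bigcup_{\beta<\gamma}K_\beta\in\mathcal V_J$,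 and hence $D_\gamma\cong(\bigoplus_{\alpha<\gamma}V_\alpha)/K_\gamma\in\mathcal V_J$.

**Step 3: arbitrary directed colimits.** Induct on $|\Lambda|$ for the directed index poset $\Lambda$. If $\Lambda$ is finite, it has a maximum, and the colimit is the term there. If $\Lambda$ is infinite, take $\Lambda_\alpha$ as in Lemma 3. Every relation $\lambda\le\lambda'$ of $\Lambda$ lies in some $\Lambda_\alpha$, so $\operatorname{colim}_\Lambda=\operatorname{colim}_\alpha\operatorname{colim}_{\Lambda_\alpha}$. The inner colimits are in $\mathcal V_J$ by induction, and the outer one is covered by Step 2. $\square$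

**Proof of (ii)⇒(iii).** By Lemma 4, $\mathcal V(\mathcal X)\subseteq\mathcal V_J$. For $V\in\mathcal V(\mathcal X)$, (2) and (5) give $\operatorname{Tor}_1(V,M)^+\cong\operatorname{Ext}^1(V,M^+)\cong\operatorname{Ext}^1(V,Z^0)=0$, so $\operatorname{Tor}_1(V,M)=0$.

It remains to prove (iii)⇒(i), which occupies Sections 5 to 9.

## 5. Derived functors of functors on $\mathrm{Inj}$, and good functors

We shall derive additive functors $A$ that are defined on injective modules only. For colimit arguments we need injective coresolutions that are functorial.

For a right module $X$ let $P(X)$ be the free left module with basis $\{e_f:f\in X^+\}$. The epimorphism $P(X)\to X^+$, $e_f\mapsto f$, dualizes to a natural monomorphism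
$$X\to X^{++}\to P(X)^+=:I(X),$$
under which $x\in X$ becomes the functional with $e_f\mapsto f(x)$. As the dual of a free module, $I(X)$ is injective. Put $\Sigma X=I(X)/X$ and $I^n(X)=I(\Sigma^nX)$. This gives short exact sequences
$$0\to\Sigma^nX\to I^n(X)\to\Sigma^{n+1}X\to0\tag{6}$$
and an injective coresolution $X\to I^\bullet(X)$. All of this is functorial in $X$ (a map $X\to Y$ gives $Y^+\to X^+$, hence $P(Y)\to P(X)$, hence $I(X)\to I(Y)$), though not additive.

For an additive functor $A:\mathrm{Inj}\to\mathrm{Ab}$ put $R^kA(X)=H^k(A(I^\bullet(X)))$, $k\ge0$. For instance, if $A=\operatorname{Hom}_R(B,-)|_{\mathrm{Inj}}$, then $R^kA=\operatorname{Ext}^k_R(B,-)$. We list what we need.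

**Independence of the coresolution.** Maps of modules lift to chain maps of injective coresolutions, uniquely up to homotopy, and $A$ preserves homotopies because it is additive. So $R^kA$ can be computed, naturally, with any injective coresolutions. It is an additive functor, since the sum of lifts lifts the sum. Using the coresolution $I\to I\to0$ of an injective $I$, we get
$$R^0A(I)=A(I),\qquad R^kA(I)=0\quad(k\ge1).\tag{7}$$

**Lemma 5.** Let $X\subseteq Y$ be right modules. Then $I(X)\to I(Y)$ is a split monomorphism, and $Y\cap I(X)=X$ inside $I(Y)$. The complex $I^\bullet(Y)/I^\bullet(X)$ is an injective coresolution of $Y/X$.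

**Proof.** The restriction $Y^+\to X^+$ is onto, so $P(Y)\to P(X)$ is an epimorphism onto a free module. It splits; its dual $I(X)\to I(Y)$ is a split monomorphism, and the cokernel is a summand of $I(Y)$, hence injective. The image of $I(X)$ consists of functionals vanishing on $\ker(P(Y)\to P(X))$. If $y\in Y$ lies in this image, apply this to $e_f-e_0$, where $f\in Y^+$ vanishes on $X$: we get $f(y)=0$. So all characters of $Y/X$ vanish on the class of $y$, and $y\in X$. Consequently $\Sigma X=I(X)/X\to I(Y)/Y=\Sigma Y$ is injective, and the quotient of the sequence $0\to Y\to I(Y)\to\Sigma Y\to0$ by $0\to X\to I(X)\to\Sigma X\to0$ is an exact sequence $0\to Y/X\to I(Y)/I(X)\to\Sigma Y/\Sigma X\to0$. Repeat with $\Sigma X\subseteq\Sigma Y$, and splice. $\square$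

**Long exact sequences in the module.** For $0\to X\to Y\to Z\to0$ exact, Lemma 5 gives a degreewise split short exact sequence of coresolutions $0\to I^\bullet(X)\to I^\bullet(Y)\to I^\bullet(Y)/I^\bullet(X)\to0$, which $A$ keeps exact. So there is a long exact sequence
$$0\to R^0A(X)\to R^0A(Y)\to R^0A(Z)\to R^1A(X)\to R^1A(Y)\to\cdots.\tag{8}$$
It is natural in the short exact sequence, since the construction is functorial. In particular $R^0A$ preserves monomorphisms. It is left exact: for $0\to X\to Y\to W$ exact, apply (8) to $0\to X\to Y\to Y/X\to0$ and use that $R^0A(Y/X)\to R^0A(W)$ is injective.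

**Long exact sequences in the functor.** If $0\to A\to B\to C\to0$ is a pointwise exact sequence of additive functors on $\mathrm{Inj}$, evaluating on $I^\bullet(X)$ gives a long exact sequence
$$\cdots\to R^kA(X)\to R^kB(X)\to R^kC(X)\to R^{k+1}A(X)\to R^{k+1}B(X)\to\cdots,\tag{9}$$
natural in $X$. If $A\to B$ is mono, so is $R^0A\to R^0B$, because $R^0A(X)\subseteq A(I^0(X))\subseteq B(I^0(X))$.

**Colimits of functors.** $A\mapsto R^kA$ commutes with filtered colimits and direct sums of functors, because these are exact in $\mathrm{Ab}$.

**Uniqueness.** Let $U$ be a left exact functor on right modules. A transformation $R^0A\to U$ is determined by its restriction to $\mathrm{Inj}$: since $U(X)\subseteq U(I^0(X))$, its value on $R^0A(X)$ can be computed through $R^0A(X)\to R^0A(I^0(X))\to U(I^0(X))$.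

**Definition (good functor).** An additive functor $A:\mathrm{Inj}\to\mathrm{Ab}$ is good if $R^kA$ is finitary for all $k\ge0$.

If $F$ is flat, then $(-\otimes F)|_{\mathrm{Inj}}$ is good: since $-\otimes F$ is exact, $R^0=-\otimes F$ and $R^k=0$ for $k\ge1$. For a functor that is not good, take the ring $R$ of Section 3 and $A=\operatorname{Hom}(R/\mathfrak m,-)|_{\mathrm{Inj}}$. Then $R^0A(X)=\operatorname{Hom}(R/\mathfrak m,X)=\{x\in X:\mathfrak mx=0\}$. Let $X_n=R/(x_1,\dots,x_n)$, so that $\operatorname{colim}X_n=R/\mathfrak m=k$. For each $n$, $R^0A(X_n)=\mathfrak m/(x_1,\dots,x_n)$, and the colimit of these is $0$; but $R^0A(k)=k$.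

Two permanence properties follow from (9), the five lemma, and the fact that colimits commute with colimits:

(10) if $0\to A\to B\to C\to0$ is exact and $A,B$ are good, then $C$ is good. (In (9), the maps $\operatorname{colim}R^j(-)(X_\lambda)\to R^j(-)(\operatorname{colim}X_\lambda)$ are isomorphisms at the four neighbors of $R^kC$.)

(11) Direct sums and filtered colimits of good functors are good.

## 6. Tor-vanishing makes $-\otimes N$ good

This section connects condition (iii) with the notion just introduced. Here one sees why the test class has to be saturated and not just $\mathrm{Inj}$: a directed colimit of injectives need not be injective, but it remains in $\mathcal V$.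

**Lemma 6.** Let $\mathcal V$ be a saturated class containing $\mathrm{Inj}$ and $R^\circ$, and let $N$ be a left module with $\operatorname{Tor}_1(V,N)=0$ for all $V\in\mathcal V$. Put $A_N=(-\otimes_RN)|_{\mathrm{Inj}}$ and let
$$\kappa_X:X\otimes N\to R^0A_N(X)=\ker\big(I^0(X)\otimes N\to I^1(X)\otimes N\big)$$
be the natural map. Then:

* (a) for $V\in\mathcal V$, $\kappa_V$ is an isomorphism and $R^kA_N(V)=0$ for $k\ge1$;
* (b) $A_N$ is good.

**Proof of (a).** If $V\in\mathcal V$, then all $\Sigma^nV$ are in $\mathcal V$, by (6) and the two-out-of-three property. Since $\operatorname{Tor}_1(\Sigma^{n+1}V,N)=0$, the sequences $0\to\Sigma^nV\otimes N\to I^n(V)\otimes N\to\Sigma^{n+1}V\otimes N\to0$ are exact. Splicing them shows that $0\to V\otimes N\to I^0(V)\otimes N\to I^1(V)\otimes N\to\cdots$ is exact, which is (a).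

**Proof of (b).** Let $X=\operatorname{colim}X_\lambda$ be a directed colimit. Put $X^n=\operatorname{colim}\Sigma^nX_\lambda$ and $V^n=\operatorname{colim}I^n(X_\lambda)$; these colimits make sense because $\Sigma^n$ and $I^n$ are functors. Then $V^n\in\mathcal V$, $X^0=X$, the sequences
$$0\to X^n\to V^n\to X^{n+1}\to0\tag{12}$$
are exact, and the sequences (6) for the $X_\lambda$ map to them compatibly. Write $T=R^0A_N$.

**Step 1: $T$ is finitary.** By (a) and naturality of $\kappa$, the canonical map $\operatorname{colim}T(I^n(X_\lambda))\to T(V^n)$ is identified with $\operatorname{colim}(I^n(X_\lambda)\otimes N)\to V^n\otimes N$, so it is an isomorphism. By left exactness of $T$ we have exact sequences $0\to T(X_\lambda)\to T(I^0(X_\lambda))\to T(I^1(X_\lambda))$ and $0\to T(X)\to T(V^0)\to T(V^1)$. The colimit of the first maps to the second, isomorphically at the last two places. Hence $\operatorname{colim}T(X_\lambda)\to T(X)$ is an isomorphism.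

**Step 2: $R^1A_N$ is finitary.** For $k\ge1$, $R^kA_N$ vanishes on the injective $I^0(X_\lambda)$, and on $V^0\in\mathcal V$ by (a). So (8), for (6) and (12) with $n=0$, gives exact rows
$$T(I^0(X_\lambda))\to T(\Sigma X_\lambda)\to R^1A_N(X_\lambda)\to0,\qquad T(V^0)\to T(X^1)\to R^1A_N(X)\to0,$$
the first mapping to the second. As $T$ is finitary, the colimit of the first row maps isomorphically to the second at the first two places, hence at the third.

**Step 3: the higher ones.** For $k\ge1$ the same vanishing gives isomorphisms $R^kA_N(\Sigma X_\lambda)\cong R^{k+1}A_N(X_\lambda)$ and $R^kA_N(X^1)\cong R^{k+1}A_N(X)$, compatible with the maps from $\lambda$ to the colimit. Since $X^1=\operatorname{colim}\Sigma X_\lambda$, if $R^kA_N$ is finitary (for all directed systems), then so is $R^{k+1}A_N$. $\square$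

## 7. Adjoining one preimage by a pushout

Let $A$ be good and $T=R^0A$, a left exact finitary functor. It fails to be exact only because it may not preserve epimorphisms. We shall see in Section 9 that it is enough to make $T(p_Y)$ onto for one epimorphism $p_Y:R^{m_Y}\to Y$ for every f.p. $Y$. (Here and below $R^m$ is a right module.)

So let $y\in T(Y)$. By Yoneda, $y$ is a transformation $\operatorname{Hom}(Y,-)\to T$, and $\operatorname{Hom}(Y,-)$ embeds in the exact finitary functor $\operatorname{Hom}(R^{m_Y},-)$. Restrict to $\mathrm{Inj}$ and let $A'$ be the pushout of $A\leftarrow\operatorname{Hom}(Y,-)\to\operatorname{Hom}(R^{m_Y},-)$. Then $A\subseteq A'$, and in $R^0A'(Y)$ the image of $y$ comes from $\operatorname{Hom}(R^{m_Y},Y)$. The element there is $p_Y$ itself, and it lifts along $p_Y$ to the identity in $\operatorname{Hom}(R^{m_Y},R^{m_Y})$. So $y$ has acquired a preimage, and one would like to iterate over all $(Y,y)$.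

The trouble is that $A'$ need not be good. Take the ring of Section 3, $A=0$, $y=0$ and $Y=R/x_1R$, which is f.p., with $p_Y:R\to Y$ the projection. On injectives, $A'=\operatorname{Hom}(R,-)/\operatorname{Hom}(Y,-)=\operatorname{Hom}(x_1R,-)$, and $x_1R\cong R/\mathfrak m$. This is the functor which we found not to be good. The culprit is $\operatorname{Hom}(Y,-)|_{\mathrm{Inj}}$: its derived functor
$$\operatorname{Ext}^1(Y,X)=\operatorname{coker}\big(\operatorname{Hom}(R,X)\to\operatorname{Hom}(x_1R,X)\big)=\{x\in X:\mathfrak mx=0\}/x_1X$$
is not finitary. For $X_n=R/(x_1,\dots,x_n)$ we have $x_1X_n=0$ and $\operatorname{Ext}^1(Y,X_n)=\mathfrak m/(x_1,\dots,x_n)$, with colimit $0$, while $\operatorname{Ext}^1(Y,k)=k$.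

The way out is not to insist on $\operatorname{Hom}(Y,-)$. Any good functor $S$ with a map $S\to A$ such that $y$ comes from $R^0S(Y)$, and with an embedding into a good $E$ with $R^0E$ exact, will do. We shall find $S$ as a colimit of functors $\operatorname{Hom}(B_t,-)$ along a sequence $\cdots\to B_1\to B_0=Y$ of f.p. modules, such that the maps $B_{t+1}\to B_t$ look, in a growing range of degrees, like maps between modules with f.g. resolutions. The sequence exists because $A$ is good.

## 8. Approximating elements of $T(B)$ through $n$-finite maps

Fix a good functor $A$ and put $T=R^0A$. Fix a skeleton (a set of representatives) of the f.p. right modules.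

**Definition (category of elements).** $\mathrm{El}$ is the small category of pairs $(B,b)$ with $B$ in the skeleton and $b\in T(B)$. A morphism $(B',b')\to(B,b)$ is a map $\varphi:B'\to B$ with $T(\varphi)(b')=b$.

For example, suppose $A=\operatorname{Hom}(R^m,-)|_{\mathrm{Inj}}$, so that $T=\operatorname{Hom}(R^m,-)$. Then $(R^m,\mathrm{id})$ is an initial object of $\mathrm{El}$ (with $R^m$ represented in the skeleton): the only morphism to $(B,b)$ is $b$ itself. In general $\mathrm{El}$ has no initial object, but it is cofiltered. The next lemma says that $R^kA$ is an Ext functor "of the system of all $(B,b)$".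

**Lemma 7.** $\mathrm{El}$ is cofiltered, and for all $k\ge0$
$$R^kA(X)\cong\operatorname{colim}_{(B,b)\in\mathrm{El}^{op}}\operatorname{Ext}^k_R(B,X)\tag{13}$$
naturally in $X$. For $k=0$ the isomorphism sends $\alpha:B\to X$ at the index $(B,b)$ to $T(\alpha)(b)$.

**Proof.** **Step 1: killing.** We first show:

(14) if $\alpha:B\to X$ satisfies $T(\alpha)(b)=0$, there is a morphism $\varphi:(D,d)\to(B,b)$ in $\mathrm{El}$ with $\alpha\varphi=0$.

By left exactness of $T$, $b$ lies in $T(\ker\alpha)\subseteq T(B)$. The module $\ker\alpha$ is a directed colimit of f.p. modules, and $T$ is finitary, so $b$ is the image of some $d\in T(D)$ under a map $D\to\ker\alpha$ with $D$ in the skeleton. Let $\varphi$ be the composite $D\to\ker\alpha\to B$.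

**Step 2: cofilteredness.** $\mathrm{El}$ is nonempty, as it contains $(0,0)$. Given $(B,b)$ and $(B',b')$, the object $(B\oplus B',(b,b'))$ (transported to the skeleton) maps to both by the projections. Given parallel arrows $u,v:(B',b')\to(B,b)$, we have $T(u-v)(b')=b-b=0$, so (14) gives an arrow $\varphi$ into $(B',b')$ with $u\varphi=v\varphi$.

**Step 3: the formula.** For $k=0$ the stated map is well defined: if $\varphi:(B',b')\to(B,b)$ is a morphism, then $T(\alpha\varphi)(b')=T(\alpha)(b)$. It is additive on each index. It is injective by (14), and surjective because $X$ is a directed colimit of f.p. modules and $T$ is finitary. In particular $A(I)=T(I)\cong\operatorname{colim}\operatorname{Hom}(B,I)$ naturally on $\mathrm{Inj}$. Apply this to $I^\bullet(X)$ and take cohomology, which commutes with the filtered colimit. $\square$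

**Definition ($n$-finite map).** Fix projective resolutions of all modules in the skeleton. Let $\varphi:B'\to B$ be a map of modules in the skeleton, and let $Q\to B'$ be the fixed resolution. Then $\varphi$ is $n$-finite if there are

* a complex $L:\ L_{n+1}\to L_n\to\cdots\to L_0$ of f.g. free right modules,
* an augmentation $L_0\to B$ with $L_1\to L_0\to B$ zero, and
* maps $f_i:Q_i\to L_i$ ($0\le i\le n+1$) commuting with the differentials and inducing $\varphi$ via the augmentations.

Exactness of $L$ is not required.

For example, if $B$ has a resolution by f.g. free modules, then $\mathrm{id}_B$ is $n$-finite for all $n$: take $L$ to be a truncation of this resolution, and $f$ a comparison map. For every f.p. $B$, $\mathrm{id}_B$ is $0$-finite, by a finite free presentation $L_1\to L_0\to B\to0$. The following lemma shows what $n$-finiteness gives; after it we check that $\mathrm{id}_Y$ is not $1$-finite for the $Y$ of Section 7.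

**Lemma 8.** If $\varphi:B'\to B$ is $n$-finite and $k\le n$, then $\varphi^*:\operatorname{Ext}^k(B,-)\to\operatorname{Ext}^k(B',-)$ factors through the finitary functor $H^k\operatorname{Hom}(L,-)$.

**Proof.** Let $P\to B$ be the fixed projective resolution. Since the $L_i$ are projective, $L_1\to L_0\to B$ is zero and $P\to B$ is exact, $\mathrm{id}_B$ lifts to a chain map $u:L\to P$ in degrees $\le n+1$. Since $k+1\le n+1$, pulling back $k$-cocycles along $u$ and $f$ gives cocycles, and we obtain maps
$$H^k\operatorname{Hom}(P,X)\to H^k\operatorname{Hom}(L,X)\to H^k\operatorname{Hom}(Q,X),$$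
natural in $X$. We have to see that the composite is $\varphi^*$. Let $g:Q\to P$ be a chain lift of $\varphi$. In degrees $\le n+1$, $uf$ also lifts $\varphi$, so the usual construction gives $h_i:Q_i\to P_{i+1}$ for $i\le n$ with $(uf-g)_i=dh_i+h_{i-1}d$ for $i\le n$ (and $h_{-1}=0$). If $c$ is a $k$-cocycle on $P$, that is $cd=0$ on $P_{k+1}$, then
$$c(uf-g)_k=c\,dh_k+c\,h_{k-1}d=c\,h_{k-1}d$$
is a coboundary. So the composite is $\varphi^*$. Finally, $H^k\operatorname{Hom}(L,-)$ is finitary, because the $L_i$ are f.g. free and directed colimits are exact. $\square$

For the module $Y=R/x_1R$ of Section 7, $\mathrm{id}_Y$ is not $1$-finite: otherwise the identity of $\operatorname{Ext}^1(Y,-)$ would factor through a finitary functor, and a retract of a finitary functor is finitary, contrary to what we computed.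

The next lemma is the heart of the proof. To extend $L$ by one more f.g. free module, one would like to map $L_{n+2}$ onto $Z=\ker(L_{n+1}\to L_n)$, but $Z$ need not be f.g. What we really need is that $Q_{n+2}\to Q_{n+1}\to L_{n+1}$ lands in some f.g. submodule $G\subseteq Z$. The failure of this, up to correcting $f_{n+1}$, is a class in $\operatorname{Ext}^{n+2}(B',Z/G)$. Since $R^{n+2}A$ is finitary, the class dies for some $G$ in the colimit (13), that is, after replacing $(B',b')$ by some $(B'',b'')$ mapping to it.

**Lemma 9.** For every $(B,b)\in\mathrm{El}$ and $n\ge0$ there is an $n$-finite morphism $(B',b')\to(B,b)$ in $\mathrm{El}$.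

**Proof.** Induction on $n$. For $n=0$ take $B'=B$, $b'=b$, $\varphi=\mathrm{id}$, $L_1\to L_0\to B\to0$ a finite free presentation, and $f_0,f_1$ from the comparison theorem.

Suppose $\varphi:(B',b')\to(B,b)$ is $n$-finite via $L,f$, with $Q\to B'$ the fixed resolution.

**Step 1: the obstruction.** Let $Z=\ker(L_{n+1}\to L_n)$ and $\zeta:=f_{n+1}d:Q_{n+2}\to L_{n+1}$. It lands in $Z$, since $d f_{n+1}d=f_ndd=0$, and $\zeta d=0$. So $\zeta$ is a cocycle with values in $Z$ and defines $[\zeta]\in\operatorname{Ext}^{n+2}(B',Z)$. (It need not be zero, because $f_{n+1}$ does not take values in $Z$.)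

**Step 2: killing it modulo a f.g. submodule.** By Lemma 7, $[\zeta]$ at the index $(B',b')$ gives an element of $R^{n+2}A(Z)$. Let $G$ range over the f.g. submodules of $Z$. Then $\operatorname{colim}_GZ/G=0$, so $\operatorname{colim}_GR^{n+2}A(Z/G)=R^{n+2}A(0)=0$, because $A$ is good. Hence for some $G$ our element dies in $R^{n+2}A(Z/G)$. By (13) for $X=Z/G$, an element of a filtered colimit is zero only if it becomes zero at a later index; so there is $\psi:(B'',b'')\to(B',b')$ in $\mathrm{El}$ such that the image of $\psi^*[\zeta]$ in $\operatorname{Ext}^{n+2}(B'',Z/G)$ is zero.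

**Step 3: correcting $f_{n+1}$.** Let $Q''\to B''$ be the fixed resolution with differential $d''$, let $g:Q''\to Q$ be a chain lift of $\psi$, and let $\pi:Z\to Z/G$ be the projection. Step 2 says that
$$\pi\zeta g_{n+2}=h\,d''\quad\text{for some }h:Q''_{n+1}\to Z/G.$$
Lift $h$ along $\pi$ to $\tilde h:Q''_{n+1}\to Z$, using that $Q''_{n+1}$ is projective. Put
$$f'_i=f_ig_i\ (i\le n),\qquad f'_{n+1}=f_{n+1}g_{n+1}-\tilde h .$$
These commute with the differentials: since $\tilde h$ maps into $Z$, we have $df'_{n+1}=df_{n+1}g_{n+1}=f_ndg_{n+1}=f_ng_nd''=f'_nd''$. They induce $\varphi\psi$. Moreover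
$$f'_{n+1}d''=f_{n+1}d\,g_{n+2}-\tilde hd''=\zeta g_{n+2}-\tilde hd''$$
maps into $Z$ and vanishes modulo $G$, by the choice of $h$; so it maps into $G$.

**Step 4: one more free module.** Choose a f.g. free $L_{n+2}$ with an epimorphism onto $G\subseteq Z\subseteq L_{n+1}$. The composite $L_{n+2}\to L_{n+1}\to L_n$ is zero. As $Q''_{n+2}$ is projective, $f'_{n+1}d'':Q''_{n+2}\to G$ lifts to $f'_{n+2}:Q''_{n+2}\to L_{n+2}$. So $\varphi\psi:(B'',b'')\to(B,b)$ is $(n+1)$-finite. $\square$

**Lemma 10.** Let $Y$ be a f.p. module in the skeleton and $y\in T(Y)$. There are additive functors $S,E:\mathrm{Inj}\to\mathrm{Ab}$, a monomorphism $S\to E$ and a map $S\to A$ such that $S$ and $E$ are good, $R^0E$ is exact, and $y$ is the image of some $s\in R^0S(Y)$ under $R^0S(Y)\to T(Y)$.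

**Proof.** **Step 1: $S$ and its goodness.** By Lemma 9 choose
$$\cdots\to(B_2,b_2)\to(B_1,b_1)\to(B_0,b_0)=(Y,y)$$
in $\mathrm{El}$ with $B_{t+1}\to B_t$ being $t$-finite. Let $S=\operatorname{colim}_t\operatorname{Hom}(B_t,-)|_{\mathrm{Inj}}$. Then $R^kS=\operatorname{colim}_t\operatorname{Ext}^k(B_t,-)$. By Lemma 8, for $t\ge k$ the transition map $\operatorname{Ext}^k(B_t,-)\to\operatorname{Ext}^k(B_{t+1},-)$ factors through a finitary functor $H_t$. In the interleaved sequence
$$\operatorname{Ext}^k(B_k,-)\to H_k\to\operatorname{Ext}^k(B_{k+1},-)\to H_{k+1}\to\cdots$$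
both subsequences are cofinal, so $R^kS=\operatorname{colim}_{t\ge k}H_t$ is a colimit of finitary functors, hence finitary. So $S$ is good.

**Step 2: the map $S\to A$.** The maps $\operatorname{Hom}(B_t,I)\to T(I)=A(I)$, $\alpha\mapsto T(\alpha)(b_t)$, are compatible, because the transition maps are morphisms in $\mathrm{El}$. They define $S\to A$. The induced map $R^0S=\operatorname{colim}_t\operatorname{Hom}(B_t,-)\to T$ is given by the same formula on all modules: both are natural, they agree on $\mathrm{Inj}$, and $T$ is left exact, so the uniqueness statement of Section 5 applies. Hence $s=[\mathrm{id}_{B_0}]\in R^0S(Y)$ maps to $b_0=y$.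

**Step 3: the embedding into $E$.** Choose epimorphisms $U_t\to B_t$ with $U_t$ f.g. free, and lifts $U_{t+1}\to U_t$ of the composites $U_{t+1}\to B_{t+1}\to B_t$. Put $E=\operatorname{colim}_t\operatorname{Hom}(U_t,-)|_{\mathrm{Inj}}$. Then $R^0E=\operatorname{colim}_t\operatorname{Hom}(U_t,-)$ is exact and finitary, and $R^kE=\operatorname{colim}_t\operatorname{Ext}^k(U_t,-)=0$ for $k\ge1$; so $E$ is good. The monomorphisms $\operatorname{Hom}(B_t,-)\to\operatorname{Hom}(U_t,-)$ are compatible and give a monomorphism $S\to E$ in the colimit. $\square$

## 9. Embedding good functors into $-\otimes F$, and the proof of (iii)⇒(i)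

**Proposition 11.** For every good $A$ there are a flat left module $F$ and a natural monomorphism $A\to(-\otimes_RF)|_{\mathrm{Inj}}$. It induces a natural monomorphism $R^0A\to-\otimes_RF$ on all right modules.

**Proof.** For each f.p. $Y$ in the skeleton fix an epimorphism $p_Y:R^{m_Y}\to Y$ of right modules.

**Step 1: adjoining preimages for all elements at once.** Put $A^{(0)}=A$. Given a good $A^{(i)}$, apply Lemma 10 to $A^{(i)}$ for all pairs $(Y,y)$ with $y\in R^0A^{(i)}(Y)$; these pairs form a set. Let $S_\oplus\to E_\oplus$ be the direct sum of the resulting monomorphisms, $S_\oplus\to A^{(i)}$ the resulting map, and $A^{(i+1)}$ the pointwise pushout of $A^{(i)}\leftarrow S_\oplus\to E_\oplus$. Then $A^{(i)}\to A^{(i+1)}$ is mono, and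
$$0\to S_\oplus\to A^{(i)}\oplus E_\oplus\to A^{(i+1)}\to0$$
is exact. So $A^{(i+1)}$ is good by (10) and (11).

Let $y\in R^0A^{(i)}(Y)$ be the image of $s\in R^0S(Y)$ as in Lemma 10. Since $R^0E$ is exact, the image of $s$ in $R^0E(Y)$ lifts along $p_Y$ to $R^0E(R^{m_Y})$. As the pushout square commutes, the image of $y$ in $R^0A^{(i+1)}(Y)$ is the image of $s$ through $R^0E(Y)$, so it lies in the image of $R^0A^{(i+1)}(p_Y)$.

**Step 2: the limit functor is exact.** Let $A^\infty=\operatorname{colim}_iA^{(i)}$, which is good by (11), and $T^\infty=R^0A^\infty=\operatorname{colim}_iR^0A^{(i)}$. This functor is left exact and finitary, and by Step 1, for $Y$ in the skeleton, every element of $T^\infty(Y)$ lifts along $p_Y$ to $T^\infty(R^{m_Y})$. We show that it preserves epimorphisms. Let $X\to X''$ be epi and $x\in T^\infty(X'')$. Since $T^\infty$ is finitary and $X''$ is a directed colimit of f.p. modules, $x=T^\infty(\alpha)(y)$ for some $\alpha:Y\to X''$ with $Y$ in the skeleton and $y\in T^\infty(Y)$. Write $y=T^\infty(p_Y)(w)$. The map $\alpha p_Y:R^{m_Y}\to X''$ factors through $X$, because $R^{m_Y}$ is free. So $x=T^\infty(\alpha p_Y)(w)$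 lifts to $T^\infty(X)$.

**Step 3: it is a tensor functor.** Let $F=T^\infty(R^\circ)$, a left module via the left multiplications $\lambda_r\in\operatorname{End}(R^\circ)$; that is, $ru=T^\infty(\lambda_r)(u)$. For $x\in X$ let $\lambda_x:R^\circ\to X$, $1\mapsto x$. Since $\lambda_{x+x'}=\lambda_x+\lambda_{x'}$ and $\lambda_{xr}=\lambda_x\lambda_r$, there is a map
$$X\otimes_RF\to T^\infty(X),\qquad x\otimes u\mapsto T^\infty(\lambda_x)(u).$$
It is natural in $X$, since $f\lambda_x=\lambda_{f(x)}$. It is an isomorphism for $X=R^\circ$, hence for free $X$ (both sides are additive and finitary), hence for all $X$ (both sides are right exact; use a free presentation). Since $T^\infty$ is exact, $F$ is flat.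

**Step 4: the embedding.** $A\to A^\infty$ is mono, as a colimit of monomorphisms, and $A^\infty(I)=T^\infty(I)\cong I\otimes F$ for $I$ injective, by (7). Since $R^0$ preserves monomorphisms of functors, $R^0A\to R^0A^\infty=T^\infty\cong-\otimes F$ is mono on all right modules. $\square$

Let now $\mathcal V=\mathcal V(\mathcal X)$, which is saturated and contains $\mathrm{Inj}$ and $R^\circ$. Let $\mathcal C$ be the class of left modules $N$ with $\operatorname{Tor}_i(V,N)=0$ for all $V\in\mathcal V$, $i\ge1$.

**Lemma 12.** Each $N\in\mathcal C$ embeds in a flat module $F$ with $F/N\in\mathcal C$.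

**Proof.** By Lemma 6, $A_N$ is good. Take $F$ and the monomorphism $\tau:R^0A_N\to-\otimes F$ from Proposition 11. Since $R^\circ\in\mathcal V$, $\kappa_{R^\circ}:N\to R^0A_N(R^\circ)$ is an isomorphism, where we identify $R^\circ\otimes N=N$ and $R^\circ\otimes F=F$. Put
$$\iota=\tau_{R^\circ}\kappa_{R^\circ}:N\to F.$$
It is injective. It is left $R$-linear, by naturality of $\tau\kappa$ with respect to $\lambda_r:R^\circ\to R^\circ$, because $\lambda_r\otimes N$ and $\lambda_r\otimes F$ are multiplication by $r$.

We verify (4). For $V\in\mathcal V$, $v\in V$ and $m\in N$, naturality with respect to $\lambda_v:R^\circ\to V$ gives $\tau_V\kappa_V(v\otimes m)=v\otimes\iota(m)$. So $V\otimes\iota=\tau_V\kappa_V$, which is injective, since $\kappa_V$ is an isomorphism by Lemma 6(a) and $\tau_V$ is mono.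

As $F$ is flat, $\operatorname{Tor}_1(V,F/N)=\ker(V\otimes\iota)=0$, and for $i\ge2$, $\operatorname{Tor}_i(V,F/N)\cong\operatorname{Tor}_{i-1}(V,N)=0$. So $F/N\in\mathcal C$. $\square$

**Proof of (iii)⇒(i).** By (iii) and (3), $M\in\mathcal C$. Iterating Lemma 12 from $M$ gives an exact sequence $0\to M\to F^0\to F^1\to\cdots$ with all $F^i$ flat and all cokernels in $\mathcal C$. For $V\in\mathcal V$ it stays exact under $V\otimes-$, because $\operatorname{Tor}_1(V,-)$ vanishes on the cokernels. Splice it with a projective resolution of $M$, which stays exact under $V\otimes-$ since $\operatorname{Tor}_i(V,M)=0$ for $i\ge1$. The result is an acyclic complex $F$ of flat modules with $V\otimes F$ acyclic for all $V\in\mathcal V\supseteq\mathcal X$, and $M$ is one of its cycle modules. This is (i), and Theorem 1 is proved. $\square$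

In particular, for every ring $R$, every left $R$-module $M$ with $M^+$ Gorenstein injective is Gorenstein flat.

## 10. Direct limits, pure submodules and Gorenstein dimensions

**Corollary 13 (any ring).** $M$ is Gorenstein flat if and only if $\operatorname{Tor}_1(V,M)=0$ for all $V\in\mathcal V(\mathrm{Inj})$. The class of Gorenstein flat modules is closed under direct limits, extensions, kernels of epimorphisms, pure submodules and pure quotients.

**Proof.** The first statement is the equivalence of (i) and (iii) for $\mathcal X=\mathrm{Inj}$. By (3), all $\operatorname{Tor}_i(V,-)$ with $V\in\mathcal V(\mathrm{Inj})$, $i\ge1$, vanish on Gorenstein flat modules. Closure under direct limits follows because Tor commutes with them, and closure under extensions from the long exact sequence. If $0\to K\to M\to M''\to0$ is exact with $M,M''$ Gorenstein flat, then $\operatorname{Tor}_1(V,K)$ lies between $\operatorname{Tor}_2(V,M'')=0$ and $\operatorname{Tor}_1(V,M)=0$.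

If $N\subseteq M$ is pure and $M$ is Gorenstein flat, then $0\to(M/N)^+\to M^+\to N^+\to0$ splits by Section 1. So $\operatorname{Tor}_1(V,N)^+\cong\operatorname{Ext}^1(V,N^+)$ and $\operatorname{Tor}_1(V,M/N)^+\cong\operatorname{Ext}^1(V,(M/N)^+)$ are isomorphic to summands of $\operatorname{Ext}^1(V,M^+)\cong\operatorname{Tor}_1(V,M)^+=0$. $\square$

Let $\operatorname{Gfd}_RM$ be the minimal length of a resolution of $M$ by Gorenstein flat modules, and $\operatorname{Gid}_RN$ the minimal length of a coresolution of $N$ by Gorenstein injective modules ($\infty$ if there is no finite one). For example, over $\mathbb Z$ we have $\operatorname{Gfd}\mathbb Z/2=1$: Gorenstein flat groups are flat (their duals are Gorenstein injective, hence injective by Section 2), $\mathbb Z/2$ is not flat, and $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$ is a resolution.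

**Corollary 14 (any ring).** $\operatorname{Gfd}_RM=\operatorname{Gid}_RM^+$ for every left $R$-module $M$.

**Proof.** By (i)⇒(ii), a resolution of $M$ of length $n$ by Gorenstein flat modules dualizes to a coresolution of $M^+$ of length $n$ by Gorenstein injective modules, so $\operatorname{Gid}M^+\le\operatorname{Gfd}M$.

Conversely, let $0\to M^+\to G^0\to\cdots\to G^n\to0$ be exact with all $G^i$ Gorenstein injective. Apply Section 4, with $\mathcal X=\mathrm{Inj}$, to a complex having $G^i$ as a cycle module. Lemma 4 and (5) do not use that the cycle module is a dual, and they give $\operatorname{Ext}^j(V,G^i)=0$ for all $V\in\mathcal V(\mathrm{Inj})$, $j\ge1$. By dimension shifting along the coresolution, $\operatorname{Ext}^{n+1}(V,M^+)\cong\operatorname{Ext}^1(V,G^n)=0$, so $\operatorname{Tor}_{n+1}(V,M)=0$ by (2).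

Let $0\to K\to P_{n-1}\to\cdots\to P_0\to M\to0$ be exact with all $P_i$ projective ($K=M$ if $n=0$). Then $\operatorname{Tor}_1(V,K)\cong\operatorname{Tor}_{n+1}(V,M)=0$ for all $V\in\mathcal V(\mathrm{Inj})$, so $K$ is Gorenstein flat by Corollary 13. Projective modules are Gorenstein flat, so $\operatorname{Gfd}M\le n$. $\square$
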